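# Finite powers and the splitting of $\omega$-covers and $\tau$-covers

## 1. Three covering classes and their squares under CH

All notions in the following statements are defined in Section 2.

**Main Theorem.** None of the three classes of sets of reals
$$\mathrm{Split}(\Omega,\Omega),\qquad \binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T),\qquad \mathrm{Split}(\mathrm T,\mathrm T)$$
is provably (in ZFC) closed under taking finite powers. The Continuum Hypothesis (CH) refutes closure in each case, already for squares:

* **Theorem A (CH).** There is a set of reals $X\in\mathrm{Split}(\Omega,\Omega)\subseteq\mathrm{Split}(\mathrm T,\mathrm T)$ with $X^2\notin\mathrm{Split}(\mathrm T,\mathrm T)$, hence also $X^2\notin\mathrm{Split}(\Omega,\Omega)$.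
* **Theorem B (CH).** There is a set of reals $X\in\binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$ with $X^2\notin\binom{\Omega}{\mathrm T}$.

Two complements hold in ZFC:

* **Theorem C.** If $X\in\binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$ is a set of reals, then $X^k\in\mathrm{Split}(\Omega,\Omega)\subseteq\mathrm{Split}(\mathrm T,\mathrm T)$ for all $k\ge1$.
* **Theorem D.** If some finite power of a set of reals is not in $\mathrm{Split}(\mathrm T,\mathrm T)$, then there is a P-point. Hence, if there are no P-points (which is consistent with ZFC, by Shelah), every finite power of every set of reals is in $\mathrm{Split}(\mathrm T,\mathrm T)$. Together with Theorem A: closure of $\mathrm{Split}(\mathrm T,\mathrm T)$ under finite powers is independent of ZFC.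

The question of closure is posed in Boaz Tsaban, "The combinatorics of splittability", arXiv:math/0212312 (2002). In plain words: suppose every sufficiently rich open cover of $X$ can be cut into two disjoint pieces that are still rich. Must the same be true of $X^2,X^3,\dots$? The question is whether closure is provable in ZFC, so a counterexample under CH, which is consistent with ZFC, is a negative answer.

Theorem A settles the first and the third class with one set $X$. Theorem B settles the second, since $X^2\notin\binom\Omega{\mathrm T}$ puts $X^2$ outside the intersection. Theorem C says that in the second class nothing else can be lost: the splitting part survives in all powers, and only $\binom{\Omega}{\mathrm T}$ can break. Theorem D explains why Theorem A needs some hypothesis beyond ZFC.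

We prove C and D first. Each of them tells us what a counterexample has to look like.

## 2. Covers, traces and splittings

A *set of reals* is an infinite topological space homeomorphic to a subset of $\mathbb R$. Finite powers of sets of reals are separable and metrizable, so they and all their finite powers are Lindelöf. We write $\subseteq^*$ and $=^*$ for inclusion and equality modulo finite sets, and "a.a." for "all but finitely many".

**Definition.** Let $\mathcal U$ be a collection of subsets of $Y$ such that $Y$ is not contained in any member of $\mathcal U$. For $y\in Y$ let $h(y)=\{U\in\mathcal U:y\in U\}$, the *trace* of $y$. Then $\mathcal U$ is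

* a *large cover* if every $h(y)$ is infinite;
* an *$\omega$-cover* if each finite subset of $Y$ is contained in some member of $\mathcal U$;
* a *$\tau$-cover* if it is large and, for all $x,y\in Y$, at least one of $\{U\in\mathcal U:x\in U,\,y\notin U\}$ and $\{U\in\mathcal U:y\in U,\,x\notin U\}$ is finite.

The last condition says $h(x)\subseteq^*h(y)$ or $h(y)\subseteq^*h(x)$: *the traces are linearly quasi-ordered by $\subseteq^*$*. $\Omega$ and $\mathrm T$ denote the collections of open $\omega$-covers and open $\tau$-covers of $Y$.

**Definition.** $\binom{\mathfrak U}{\mathfrak V}$ is the property that each $\mathcal U\in\mathfrak U$ has a subcover $\mathcal V\subseteq\mathcal U$ with $\mathcal V\in\mathfrak V$. $\mathrm{Split}(\mathfrak U,\mathfrak V)$ is the property that every $\mathcal U\in\mathfrak U$ can be split into two disjoint subcovers, each of which contains a member of $\mathfrak V$ as a subset. A class of sets of reals defined by such properties is *closed under taking finite powers* if $X^k$ has the same properties for every $X$ in the class and every $k\ge1$.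

To split $\mathcal U$ it is enough to find disjoint $\mathcal V^0,\mathcal V^1\subseteq\mathcal U$ of the required type, since then $\mathcal U=\mathcal V^0\sqcup(\mathcal U\setminus\mathcal V^0)$ is a splitting. We use this without mention. Covers are *sets* of sets, not sequences, so when we index a cover we must check that the indexed sets are distinct.

**Examples.** On the discrete space $\omega$:

* all two-element subsets form a large cover that is not an $\omega$-cover, since no member contains $\{0,1,2\}$;
* all finite subsets form an $\omega$-cover that is not a $\tau$-cover, since infinitely many finite sets contain $0$ and not $1$, and vice versa;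
* the sets $\{0,\dots,n\}$ form a $\tau$-cover with all traces cofinite.

A $\tau$-cover with more interesting traces lives on the discrete space $\mathbb Z$: for $n\ge1$ let
$$U_n=\{k\ge0: 2^k\text{ divides }n\}\cup\{-j:1\le j\le n\}.$$
The sets are distinct and different from $\mathbb Z$. Identify $U_n$ with $n$. The trace of $k\ge0$ is the set of positive multiples of $2^k$, and the trace of $-j$ is $\{n:n\ge j\}$. These sets are infinite and linearly quasi-ordered. The cover splits: put $U_n$ in the first part iff $n=2^i$ with $i$ even. Every trace contains $2^i$ for all large $i$, so both parts are large.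

**Lemma 1.** Let $Y$ be a finite power of a set of reals.

(a) In an $\omega$-cover of $Y$, each finite $F\subseteq Y$ lies in infinitely many members. Each open $\omega$-cover contains a countable $\omega$-cover.

(b) In a $\tau$-cover each finite set lies in infinitely many members, so $\tau$-covers are $\omega$-covers. A subfamily of a $\tau$-cover that is a large cover is a $\tau$-cover. Every open $\tau$-cover contains a countable $\tau$-cover.

(c) $\mathrm{Split}(\Omega,\Omega)\subseteq\mathrm{Split}(\mathrm T,\mathrm T)$: if $Y$ has the first property, it has the second.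

(d) If every open $\omega$-cover of $Y$ contains two disjoint $\tau$-covers, then $Y\in\binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$.

*Proof.* (a) Suppose $F$ lies only in $U_1,\dots,U_m$. Pick $y_i\in Y\setminus U_i$. A member containing $F\cup\{y_1,\dots,y_m\}$ contains $F$ and differs from every $U_i$, a contradiction. For the second claim let $\mathcal U$ be an open $\omega$-cover. For each $n\ge1$, $\{U^n:U\in\mathcal U\}$ is an open cover of $Y^n$, because the entries of an $n$-tuple form a finite set. Since $Y^n$ is Lindelöf, countably many $U$ suffice. The union over $n$ of these countable subfamilies is a countable $\omega$-cover.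

(b) Let $F$ be finite and nonempty. By linearity choose $x\in F$ with $h(x)\subseteq^*h(y)$ for all $y\in F$. Then $h(x)\setminus\bigcap_{y\in F}h(y)$ is finite and $h(x)$ is infinite, so $\bigcap_{y\in F}h(y)$ is infinite. The pair condition passes to subfamilies, which gives the second claim. For the third, a $\tau$-cover is an $\omega$-cover, so it contains a countable $\omega$-cover by (a). This is large by (a), hence a $\tau$-cover by the second claim.

(c) Let $\mathcal U$ be an open $\tau$-cover. It is an $\omega$-cover by (b), so it splits into two parts containing $\omega$-covers. These are large by (a), hence $\tau$-covers by (b).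

(d) The first property is clear. For the second, a $\tau$-cover is an $\omega$-cover by (b), so it contains two disjoint $\tau$-covers. $\square$

The next lemma removes the nuisance that indexed sets may repeat, or may equal the whole space.

**Lemma 2.** Let $Y$ be a finite power of a set of reals with $Y\in\mathrm{Split}(\mathrm T,\mathrm T)$. Let $(G_n)_{n\in I}$, $I$ countable, be open subsets of $Y$ such that the sets $e_y=\{n\in I:y\in G_n\}$ $(y\in Y)$ are infinite and linearly quasi-ordered by $\subseteq^*$. Then there are disjoint $A^0,A^1\subseteq I$ such that $e_y\cap A^\varepsilon$ is infinite for all $y\in Y$ and $\varepsilon\in\{0,1\}$.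

*Proof.* If $G_n=Y$ for infinitely many $n$, split the set of these $n$ into two infinite parts. Every $e_y$ contains both.

Otherwise discard the finitely many $n$ with $G_n=Y$, and let $\mathcal G$ be the *set* of the remaining $G_n$. We check that $\mathcal G$ is large. Suppose $x$ lies in only finitely many members $G^1,\dots,G^s$ of $\mathcal G$. Pick $y_i\notin G^i$. By linearity, as in the proof of Lemma 1(b), the set $e_x\cap e_{y_1}\cap\dots\cap e_{y_s}$ is infinite. So some remaining $G_n$ contains $x,y_1,\dots,y_s$, and it differs from all $G^i$, a contradiction. The set $\{G\in\mathcal G:x\in G,\,y\notin G\}$ is an image of a subset of $e_x\setminus e_y$, so the pair condition holds. Hence $\mathcal G$ is an open $\tau$-cover. By $\mathrm{Split}(\mathrm T,\mathrm T)$ we have $\mathcal G=\mathcal G^0\sqcup\mathcal G^1$ with both parts large. Let $A^\varepsilon$ be the set of remaining $n$ with $G_n\in\mathcal G^\varepsilon$. $\square$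

**Countable sets.** Let $X=\{x_0,x_1,\dots\}$ be countable and $\mathcal U$ an open $\omega$-cover. By Lemma 1(a) choose distinct $U_0,U_1,\dots\in\mathcal U$ with $\{x_0,\dots,x_i\}\subseteq U_i$. Each point lies in a.a. $U_i$, so $\{U_{2i}:i\in\omega\}$ and $\{U_{2i+1}:i\in\omega\}$ are disjoint $\tau$-covers. So countable sets of reals are in all three classes, and so are their powers, which are again countable. A counterexample must be uncountable.

## 3. Pulling a cover of $X^k$ back to $X$

A sensible first attempt at a positive answer is to transfer covers. Let $X\in\mathrm{Split}(\Omega,\Omega)$ and let $\{U_m:m\in\omega\}$ be an open $\omega$-cover of $X^k$. Consider the open sets $V\subsetneq X$ with $V^k\subseteq U_m$ for some $m$, and fix such an $m=\varphi(V)$ for each $V$. They form an $\omega$-cover of $X$, as we check below. Split it into two $\omega$-covers $\mathcal V^0,\mathcal V^1$ and return to $X^k$ with $\{U_{\varphi(V)}:V\in\mathcal V^\varepsilon\}$, $\varepsilon=0,1$.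

Both families are $\omega$-covers of $X^k$, but they need not be disjoint: $V\in\mathcal V^0$ and $V'\in\mathcal V^1$ may have $\varphi(V)=\varphi(V')$. One can avoid the collision by grouping, $G_m=\bigcup\{V:\varphi(V)=m\}$, and by splitting the index set. But then $F\subseteq G_m$ no longer gives $F^k\subseteq U_m$, because $F$ may be spread over several $V$'s. For instance, in a discrete space, $V=\{x\}$ and $V'=\{y\}$ with $x\neq y$ have $F=\{x,y\}\subseteq V\cup V'$, while $V^2\cup V'^2=\{(x,x),(y,y)\}$ misses $(x,y)$. The transfer stops at this point. For $\tau$-covers there is a further obstacle: the pulled-back family is an $\omega$-cover, with no reason to be a $\tau$-cover.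

If we may also thin the pulled-back cover to a $\tau$-cover, both obstacles disappear. That is Theorem C.

**Proof of Theorem C.** Let $X\in\binom\Omega{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$ and $k\ge1$. Given an open $\omega$-cover of $X^k$, let $\{U_m:m\in\omega\}$ be an injectively enumerated $\omega$-subcover (Lemma 1(a)). It suffices to find disjoint $A^0,A^1\subseteq\omega$ such that both $\{U_m:m\in A^\varepsilon\}$ are $\omega$-covers of $X^k$. The inclusion in $\mathrm{Split}(\mathrm T,\mathrm T)$ is then Lemma 1(c).

**Step 1. Pull back with a marker.** *The marker will make $\varphi$ finite-to-one later.* Fix distinct $x_n\in X$ $(n\in\omega)$. Let $\mathcal V$ be the family of open $W\subseteq X$ for which there are $n\le m$ with $x_n\notin W$ and $W^k\subseteq U_m$. For each $W\in\mathcal V$ fix such $n=n(W)$ and $m=\varphi(W)$, so $n(W)\le\varphi(W)$.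

$\mathcal V$ is an $\omega$-cover of $X$. Clearly $X\notin\mathcal V$. Given a finite $F$, pick $n$ with $x_n\notin F$ and, by Lemma 1(a), $m\ge n$ with $F^k\subseteq U_m$. For each tuple in $F^k$ choose an open box around it inside $U_m$. For $y\in F$ let $V_y$ be the intersection of all factors of these boxes that belong to an entry equal to $y$. With $V=\bigcup_{y\in F}V_y$ we get $V\supseteq F$ and $V^k=\bigcup_{(y_1,\dots,y_k)\in F^k}V_{y_1}\times\dots\times V_{y_k}\subseteq U_m$. Then $W=V\setminus\{x_n\}$ is open, contains $F$, and is in $\mathcal V$.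

By $\binom\Omega{\mathrm T}$ and Lemma 1(b) there is a countable $\tau$-cover $\mathcal V'\subseteq\mathcal V$. Let $h(x)=\{W\in\mathcal V':x\in W\}$.

**Step 2. Thin out so that every marker is almost always covered.** *We find an infinite $P\subseteq\mathcal V'$ that is a $\tau$-cover of $X$ with $P\subseteq^*h(x_n)$ for all $n$.*

If some $x$ has $h(x)\subseteq^*h(x_n)$ for all $n$, let $P=h(x)$. For each $y$ the set $h(x)\cap h(y)$ is infinite by Lemma 1(b), so $P$ is large, hence a $\tau$-cover.

Otherwise, for each $x$ there is $n$ with $h(x)\not\subseteq^*h(x_n)$, so by linearity $h(x_n)\subseteq^*h(x)$. Choose distinct $W_n\in\bigcap_{i\le n}h(x_i)$, which is an infinite set by Lemma 1(b), and let $P=\{W_n:n\in\omega\}$. Then $P\subseteq^*h(x_n)$ for all $n$, hence $P\subseteq^*h(x)$ for all $x\in X$. So $P$ is large, hence a $\tau$-cover.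

**Step 3. $\varphi$ is finite-to-one on $P$.** *This makes grouping harmless.* If $n(W)=n$ then $W\notin h(x_n)$. So $\{W\in P:n(W)=n\}\subseteq P\setminus h(x_n)$ is finite for each $n$. If $\varphi(W)=m$ then $n(W)\le m$, so $\{W\in P:\varphi(W)=m\}$ is finite.

**Step 4. Group and split.** *We produce disjoint index sets.* Let $a_x=\{W\in P:x\in W\}$ and $e_x=\varphi[a_x]$. The sets $a_x$ are infinite and linearly quasi-ordered by $\subseteq^*$. As $\varphi\restriction P$ is finite-to-one, the $e_x$ are infinite, and $a_x\subseteq^*a_y$ implies $e_x\subseteq^*e_y$. For $n\in\varphi[P]$ put $G_n=\bigcup\{W\in P:\varphi(W)=n\}$. Then $x\in G_n$ iff $n\in e_x$. Lemma 2 gives disjoint $A^0,A^1\subseteq\varphi[P]$ with all $e_x\cap A^\varepsilon$ infinite.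

**Step 5. Return to $X^k$.** *We show that $\{U_m:m\in A^\varepsilon\}$ is an $\omega$-cover of $X^k$.* Every finite subset of $X^k$ is contained in $F^k$ for some finite nonempty $F\subseteq X$. Choose $z\in F$ with $a_z\subseteq^*a_y$ for all $y\in F$. Then $F\subseteq W$ for a.a. $W\in a_z$. Since $e_z\cap A^\varepsilon$ is infinite, infinitely many $n\in A^\varepsilon$ have the form $n=\varphi(W)$ with $W\in a_z$. Only finitely many $W\in a_z$ fail $F\subseteq W$, so for all but finitely many of these $n$ we have $F\subseteq W$, and then $F^k\subseteq W^k\subseteq U_n$. $\square$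

Step 5 is where the $\tau$-property repairs the grouping: for the minimal $z\in F$, capturing the one point $z$ captures all of $F$, up to finitely many exceptions.

## 4. An unsplittable $\tau$-cover generates a P-point

Recall that a nonprincipal ultrafilter $\mathcal F$ on $\omega$ is a *P-point* if for all $A_0,A_1,\dots\in\mathcal F$ there is $B\in\mathcal F$ with $B\subseteq^*A_n$ for all $n$. For example, suppose $(c_\alpha)_{\alpha<\omega_1}$ are infinite subsets of $\omega$, $\subseteq^*$-decreasing, and for every $A\subseteq\omega$ some $c_\alpha$ is $\subseteq^*A$ or $\subseteq^*\omega\setminus A$. Then $\{A:c_\alpha\subseteq^*A\text{ for some }\alpha\}$ is a P-point: if $c_{\alpha_n}\subseteq^*A_n$, put $B=c_\alpha$ with $\alpha=\sup_n\alpha_n<\omega_1$.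

**Proof of Theorem D.** Let $Y$ be a finite power of a set of reals and $\mathcal U$ an open $\tau$-cover of $Y$ that cannot be split. Let $\{U_n:n\in\omega\}\subseteq\mathcal U$ be an injectively enumerated $\tau$-cover (Lemma 1(b)), and $h(y)=\{n:y\in U_n\}$.

**Step 1. The traces generate an ultrafilter.** For each $A\subseteq\omega$ some $h(y)$ is $\subseteq^*A$ or $\subseteq^*\omega\setminus A$. Otherwise $\{U_n:n\in A\}$ and $\{U_n:n\notin A\}$ would both be large, hence $\tau$-covers, and would split $\mathcal U$. Let $\mathcal F=\{A:h(y)\subseteq^*A\text{ for some }y\}$. It is closed under supersets. It is closed under intersections since the traces are linearly quasi-ordered, and it contains no finite set since they are infinite. By the first sentence it is a nonprincipal ultrafilter.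

**Step 2. $\mathcal F$ is a P-point.** Let $A_n\in\mathcal F$ and $h(y_n)\subseteq^*A_n$. If some $y$ has $h(y)\subseteq^*h(y_n)$ for all $n$, then $B=h(y)$ is as required. Suppose not. By linearity, every $h(y)$ almost contains some $h(y_n)$, and so does every member of $\mathcal F$. Choose distinct $i_n\in\bigcap_{j\le n}h(y_j)$ and let $P=\{i_n:n\in\omega\}$. Then $P$ is infinite and $P\subseteq^*h(y_n)$ for all $n$, so $P\subseteq^*B$ for every $B\in\mathcal F$. Split $P=P_0\sqcup P_1$ into infinite sets. Neither $P_0$ nor $\omega\setminus P_0$ almost contains $P$, so neither is in $\mathcal F$, a contradiction.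

This proves the first sentence of Theorem D. In a model of ZFC without P-points (S. Shelah; see E. Wimmers, *The Shelah P-point independence theorem*, Israel J. Math. 43 (1982)), $\mathrm{Split}(\mathrm T,\mathrm T)$ therefore contains all sets of reals and all their finite powers, so it is closed under finite powers. By Theorem A, under CH it is not. $\square$

The proof tells us what to build for Theorem A: a decreasing family of traces that decides every $A\subseteq\omega$. For a space that is *itself* outside $\mathrm{Split}(\mathrm T,\mathrm T)$ this is easy under CH. List all $A_\alpha\subseteq\omega$ $(\alpha<\omega_1)$ and build $\subseteq^*$-decreasing infinite $c_\alpha$ with $c_\alpha\subseteq A_\alpha$ or $c_\alpha\cap A_\alpha=\emptyset$. Let $X\subseteq P(\omega)$ consist of all finite modifications of all $c_\alpha$, and $O_n=\{x\in X:n\in x\}$. The trace of $x$ is $x$ itself; closure under finite modifications makes the $O_n$ distinct and different from $X$; so $\{O_n:n\in\omega\}$ is a $\tau$-cover, and no $A$ splits it. For Theorem A this ultrafilter must be visible in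 $X^2$ and invisible in $X$.

## 5. Coding by pairs: why equality fails and comparability does not

The natural idea is to code $c\subseteq\omega$ by a pair of sequences $u,v$, as the set of $n$ at which $u(n)$ and $v(n)$ agree, and to cover $X^2$ by $O_n=\{(x,y):x(n)=y(n)\}$. This cannot work, and the reason is transitivity.

**Remark 1.** Let $X$ be a set of reals. For each $n$ let $O_n\subseteq X^2$ be open and an equivalence relation on $X$. Suppose the $O_n$ are distinct and $\{O_n:n\in\omega\}$ is a $\tau$-cover of $X^2$ that cannot be split. Then already $X\notin\mathrm{Split}(\mathrm T,\mathrm T)$.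

*Proof.* Write $h(x,y)=\{n:(x,y)\in O_n\}$ and fix $x_0\in X$. By symmetry and transitivity, $h(x_0,x)\cap h(x_0,y)\subseteq h(x,y)$. By linearity the left side is $=^*h(x_0,x)$ or $=^*h(x_0,y)$. So every $h(x,y)$ almost contains some $h(x_0,x')$. As in Step 1 of the previous proof, for each $A\subseteq\omega$ some $h(x,y)$ is $\subseteq^*A$ or $\subseteq^*\omega\setminus A$, and so the same is true of some $h(x_0,x')$. Now the sets $G_n=\{y\in X:(x_0,y)\in O_n\}$ are open, and their traces $e_y=h(x_0,y)$ are infinite and linearly quasi-ordered. If $X$ were in $\mathrm{Split}(\mathrm T,\mathrm T)$, Lemma 2 would give disjoint $A^0,A^1$ meeting every $h(x_0,y)$ in an infinite set, and $A=A^0$ would be undecided, a contradiction. $\square$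

So we need a *non-transitive* relation at each coordinate. For finite binary sequences $s,t\in2^{<\omega}$ write $s\sim t$ if $s\subseteq t$ or $t\subseteq s$, and $s\perp t$ otherwise. Then $\langle0\rangle\sim\emptyset\sim\langle1\rangle$ but $\langle0\rangle\perp\langle1\rangle$. Two facts are used throughout:

* if $s\perp t$, $s\subseteq s'$, $t\subseteq t'$, then $s'\perp t'$;
* distinct sequences of equal length are incomparable.

The plan is to let two points $u,v$ agree on a set $c$ and to shrink $c$ later by *extending* $u(n)$ and $v(n)$ in incompatible ways. The new points stay comparable with both old ones, so old traces are not disturbed.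

## 6. A poset of agreeing pairs with ceilings

Let $T_n=\{s\in2^{<\omega}:|s|\le n+1\}$, a finite discrete space, and $Z=\prod_nT_n$. The space $Z$ is compact, metrizable and zero-dimensional, hence embeds in $\mathbb R$ (embed each $T_n$ in a finite power of $\{0,1\}$, and thereby $Z$ in the Cantor set). For $z\in Z$ let $[z]^*=\{z'\in Z:z'=^*z\}$, where $=^*$ now means agreement at a.a. coordinates. This is a countably infinite set. For a sequence $s$ in a finite product $\prod_{n<k}T_n$ let $N(s)=\{z\in Z:s\subseteq z\}$.

**Definition.** $\mathbb P$ is the set of $p=(c_p,u_p,v_p,d_p)$ such that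

* $c_p\subseteq\omega$ is infinite, $u_p,v_p\in Z$, $d_p:\omega\to\omega$, and $|u_p(n)|,|v_p(n)|\le d_p(n)\le n+1$ for all $n$;
* $u_p(n)=v_p(n)$ for $n\in c_p$, and $u_p(n)\perp v_p(n)$ for $n\notin c_p$;
* $\lim_{n\in c_p}(d_p(n)-|u_p(n)|)=\infty$.

Put $q\le p$ iff $c_q\subseteq^*c_p$ and, for a.a. $n$: $d_q(n)\le d_p(n)$, $u_p(n)\subseteq u_q(n)$, $v_p(n)\subseteq v_q(n)$. This relation is transitive.

The number $d_p(n)$ is a ceiling: the sequences at coordinate $n$ may grow later, but, for a.a. $n$, not beyond length $d_p(n)$. The third condition guarantees unlimited room for growth along $c_p$. Setting the ceiling equal to the present length freezes a coordinate.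

**Example.** $p=(\omega,u,v,d)$ with $u(n)=v(n)=\emptyset$, $d(n)=n+1$ is in $\mathbb P$. So is $q$ with $c_q$ the even numbers, $u_q(n)=v_q(n)=\emptyset$ for even $n$, $u_q(n)=\langle0\rangle$, $v_q(n)=\langle1\rangle$ for odd $n$, and $d_q(n)=n+1$. We have $q\le p$. The points $u_q$ and $v_q$ are comparable exactly at the even coordinates, while both are comparable with $u_p$ everywhere.

**Lemma 3.** In a quasi-order in which every decreasing $\omega$-sequence has a lower bound, every nonempty countable decreasing chain indexed by an ordinal has a lower bound.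

*Proof.* Such a chain either has a last element, which is a lower bound, or has a cofinal subsequence of type $\omega$, and a lower bound of the latter is below the whole chain. $\square$

For an empty chain we use any condition as "lower bound".

**Lemma 4.** Every sequence $p_0\ge p_1\ge\cdots$ in $\mathbb P$ has a lower bound.

*Proof.* Choose $m_0<m_1<\cdots$ such that for all $n\ge m_i$ and $j\le i$: $n\in c_{p_i}\Rightarrow n\in c_{p_j}$, $d_{p_i}(n)\le d_{p_j}(n)$, $u_{p_j}(n)\subseteq u_{p_i}(n)$, $v_{p_j}(n)\subseteq v_{p_i}(n)$; such that $d_{p_i}(n)-|u_{p_i}(n)|\ge i$ for $n\in c_{p_i}$, $n\ge m_i$; and such that $c_{p_i}\cap[m_i,m_{i+1})\neq\emptyset$. Let $q$ agree in all four coordinates with $p_i$ on $[m_i,m_{i+1})$, and with $p_0$ on $[0,m_0)$. Then $c_q$ is infinite, the conditions at single $n$ are inherited, and $d_q(n)-|u_q(n)|\ge i$ for $n\in c_q\cap[m_i,m_{i+1})$, so the limit is $\infty$. For $n\ge m_j$, $q$ agrees at $n$ with some $p_i$, $i\ge j$, $n\ge m_i$, so $q\le p_j$. $\square$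

**Lemma 5.** For $p\in\mathbb P$ and $A\subseteq\omega$ there is $q\le p$ with $c_q\subseteq A$ or $c_q\cap A=\emptyset$.

*Proof.* Let $c_q$ be one of $c_p\cap A$, $c_p\setminus A$ that is infinite. We must make $u$ and $v$ incomparable on $c_p\setminus c_q$. For $n\in c_p\setminus c_q$ with $|u_p(n)|<d_p(n)$, which holds for a.a. $n\in c_p$, put $u_q(n)=u_p(n)^\frown0$, $v_q(n)=u_p(n)^\frown1$, $d_q(n)=d_p(n)$; this extends $u_p(n)$ and $v_p(n)=u_p(n)$. For the finitely many other $n\in c_p\setminus c_q$ put $u_q(n)=\langle0\rangle$, $v_q(n)=\langle1\rangle$, $d_q(n)=n+1$. Elsewhere copy $p$. $\square$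

## 7. Kill the cover or split it forever

We shall build $X$ from a decreasing $\omega_1$-chain in $\mathbb P$, taking all finite modifications of all $u_q,v_q$. At a given stage we face a sequence $(C_l)$ of open sets that may trace an $\omega$-cover on the final $X$, of which we know only a countable part. Either we add points to $X$ that prevent it from being an $\omega$-cover, or we choose two disjoint parts and guarantee that they stay $\omega$-covers whatever is added later. The next lemma says that one of the two is always possible. Phrases such as "only finitely many $C_l$" refer to the number of indices $l$.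

**Lemma 6.** Let $p\in\mathbb P$, $X_0\subseteq Z$ countable, and $(C_l)_{l\in\omega}$ open subsets of $Z$. One of the following holds.

* **(K)** There are $m\ge0$ and $p\ge r_1\ge\dots\ge r_m$ such that some finite subset of $X_0\cup\bigcup_j([u_{r_j}]^*\cup[v_{r_j}]^*)$ is contained in only finitely many $C_l$.
* **(S)** There are $p'\le p$ and disjoint $E^0,E^1\subseteq\omega$ such that whenever $h\ge0$ and $p'\ge q_1\ge\dots\ge q_h$, each finite $F\subseteq X_0\cup\bigcup_j([u_{q_j}]^*\cup[v_{q_j}]^*)$ is contained in $C_l$ for some $l\in E^0$ and in $C_l$ for some $l\in E^1$.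

*Proof.* Assume that (K) fails; we refer to this assumption as (NK). We prove (S).

**Step 1. A level halfway to the ceiling.** *Below it we leave room for later growth, above it room for test points.* Put
$$D(n)=|u_p(n)|+\Big\lfloor\frac{d_p(n)-|u_p(n)|}2\Big\rfloor\ \ (n\in c_p),\qquad D(n)=d_p(n)\ \ (n\notin c_p).$$
Then $D\le d_p$, and along $c_p$ both $D-|u_p|$ and $d_p-D$ tend to $\infty$. Fix $k_0$ with $D(n)\ge|u_p(n)|+1$ for all $n\in c_p$, $n\ge k_0$.

**Step 2. Which $l$ can be caught by a frozen pair?** *This question separates two cases.* For $k\ge k_0$ let $\mathcal P_k$ be the set of pairs $(w,w')$ of functions on some $[k,k')$, $k'>k$, with values in $2^{<\omega}$ such that for all $n\in[k,k')$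
$$|w(n)|=|w'(n)|=D(n),\quad u_p(n)\subseteq w(n),\quad v_p(n)\subseteq w'(n),\quad w(n)\ne w'(n).$$
For a finite $F_0\subseteq X_0$ say that *$l$ accepts $(F_0,k,w,w')$* if $F_0\subseteq C_l$ and $N(r^\frown w)\cup N(r^\frown w')\subseteq C_l$ for all $r\in\prod_{n<k}T_n$. So if a point follows $w$ or $w'$ on $[k,k')$, it is in $C_l$, whatever it does elsewhere.

*Case 1. For all finite $F_0\subseteq X_0$ and all $k\ge k_0$, infinitely many $l$ accept $(F_0,k,w,w')$ for some $(w,w')\in\mathcal P_k$.*

**Step 3. Freeze accepted pairs on infinitely many blocks.** *All future points will be forced through them.* Let $X_0^0\subseteq X_0^1\subseteq\cdots$ be finite sets with union $X_0$. Starting from $k_0$, given $k_i$, choose $l_i\notin\{l_j:j<i\}$ and $(w_i,w_i')\in\mathcal P_{k_i}$, with domain $[k_i,k_i')$, such that $l_i$ accepts $(X_0^i,k_i,w_i,w_i')$. Then choose $n_i\in c_p$ with $n_i\ge k_i'$, and put $k_{i+1}=n_i+1$. Define $p'$: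

* $c_{p'}=\{n_i:i\in\omega\}$;
* on $[k_i,k_i')$: $u_{p'}=w_i$, $v_{p'}=w_i'$, $d_{p'}=D$;
* at $n_i$: copy $p$;
* at the other $n\ge k_0$, that is, $k_i'\le n<n_i$: copy $p$ if $n\notin c_p$. If $n\in c_p$, put $u_{p'}(n)=u_p(n)^\frown0$, $v_{p'}(n)=u_p(n)^\frown1$, $d_{p'}(n)=d_p(n)$, which is possible since $d_p(n)\ge D(n)\ge|u_p(n)|+1$;
* for $n<k_0$: $\langle0\rangle,\langle1\rangle,n+1$.

On $[k_i,k_i')$ the sequences $w_i(n)\ne w_i'(n)$ have equal length, so they are incomparable, as required off $c_{p'}$. On $c_{p'}\subseteq c_p$ we copied $p$, so the limit condition holds. Thus $p'\in\mathbb P$. For $n\ge k_0$ we only extended sequences and did not raise ceilings, so $p'\le p$.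

**Step 4. (S) holds in Case 1.** Let $q\le p'$. For a.a. $i$ and all $n\in[k_i,k_i')$ we have $u_{p'}(n)\subseteq u_q(n)$ and $|u_q(n)|\le d_q(n)\le d_{p'}(n)=D(n)=|u_{p'}(n)|$. So $u_q(n)=w_i(n)$, and likewise $v_q(n)=w_i'(n)$. A point of $[u_q]^*\cup[v_q]^*$ therefore follows $w_i$ or $w'_i$ on $[k_i,k_i')$ for a.a. $i$, so it lies in $C_{l_i}$ for a.a. $i$. Each point of $X_0$ lies in $X_0^i\subseteq C_{l_i}$ for a.a. $i$. Hence every $F$ as in (S) is contained in $C_{l_i}$ for a.a. $i$, and (S) holds with $E^0=\{l_{2i}:i\in\omega\}$, $E^1=\{l_{2i+1}:i\in\omega\}$.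

*Case 2. Otherwise.* There are a finite $F_0\subseteq X_0$, $k\ge k_0$ and $L$ such that no $l\ge L$ accepts $(F_0,k,w,w')$ for any $(w,w')\in\mathcal P_k$. Freezing is impossible. But this negative information itself sorts the indices into two disjoint sets.

**Step 5. Define $E^0,E^1$.** *An index goes to $E^0$ or to $E^1$ according to the last digits of a sequence it captures.* For $l\ge L$ with $F_0\subseteq C_l$ let
$$G_l=\Big\{w\in\prod_{n\ge k}T_n:\ r^\frown w\in C_l\text{ for all }r\in\prod_{n<k}T_n\Big\}.$$
This is open, being a finite intersection of open sets. Let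

* $W^0$ be the set of $w\in\prod_{n\ge k}T_n$ with $|w(n)|=D(n)$ and $u_p(n)\subseteq w(n)$ for all $n\ge k$, and with last digit of $w(n)$ equal to $0$ for all $n\in c_p$, $n\ge k$;
* $W^1$ be the set of $w\in\prod_{n\ge k}T_n$ with $|w(n)|=D(n)$ and $v_p(n)\subseteq w(n)$ for all $n\ge k$, and with last digit of $w(n)$ equal to $1$ for all $n\in c_p$, $n\ge k$;
* $E^\varepsilon=\{l\ge L:F_0\subseteq C_l,\ G_l\cap W^\varepsilon\ne\emptyset\}$.

**Step 6. $E^0\cap E^1=\emptyset$.** Suppose $l$ is in both, and take $w\in G_l\cap W^0$, $w'\in G_l\cap W^1$. Since $G_l$ is open, there is $k'>k$ such that all extensions of $w\restriction[k,k')$ and of $w'\restriction[k,k')$ in $\prod_{n\ge k}T_n$ are in $G_l$. For $n\in c_p$ the last digits of $w(n)$ and $w'(n)$ differ. For $n\notin c_p$, $w(n)\supseteq u_p(n)\perp v_p(n)\subseteq w'(n)$. So $w(n)\ne w'(n)$ for all $n\in[k,k')$, and $(w\restriction[k,k'),w'\restriction[k,k'))\in\mathcal P_k$. If $z\in Z$ extends $r^\frown(w\restriction[k,k'))$ with $r\in\prod_{n<k}T_n$, then $z\restriction[k,\infty)\in G_l$, so $z\in C_l$; the same holds for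 $w'$. Thus $l$ accepts, contradicting $l\ge L$.

**Step 7. Lower the ceiling.** *This leaves every later condition the room for one prescribed last digit at level $D$.* Let $p'=(c_p,u_p,v_p,d')$ with $d'(n)=D(n)-1$ for $n\in c_p$, $n\ge k$, and $d'(n)=d_p(n)$ otherwise. Since $D(n)-1\ge|u_p(n)|$ there, and $D-1-|u_p|\to\infty$ along $c_p$, $p'\in\mathbb P$. Clearly $p'\le p$.

**Step 8. A test condition $\theta$.** *We show that $E^\varepsilon$ is rich enough, by applying (NK) to a condition below $p$, though not below $p'$, one of whose points lies in $W^\varepsilon$.* Let $p'\ge q_1\ge\dots\ge q_h$. We may assume $h\ge1$ (if $h=0$, use $q_1=p'$). Let $F$ be as in (S), $\varepsilon\in\{0,1\}$, and $q=q_h$. Choose $m\ge k$ such that for all $n\ge m$: $n\in c_q\Rightarrow n\in c_p$, $d_q(n)\le d'(n)$, $u_p(n)\subseteq u_q(n)$, $v_p(n)\subseteq v_q(n)$. Define $\theta$ by $c_\theta=c_q\setminus\{0,\dots,m-1\}$, $d_\theta(n)=d_p(n)$ for $n\ge k$, and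

* $n\ge m$, $n\in c_p$: $u_\theta(n),v_\theta(n)$ extend $u_q(n),v_q(n)$ to length $D(n)$ by zeros followed by the last digit $\varepsilon$. This is possible since $|u_q(n)|,|v_q(n)|\le d_q(n)\le D(n)-1$;
* $n\ge m$, $n\notin c_p$: $u_\theta(n),v_\theta(n)$ extend $u_q(n),v_q(n)$ by zeros to length $D(n)=d_p(n)=d'(n)$;
* $k\le n<m$, $n\in c_p$: $u_\theta(n),v_\theta(n)$ extend $u_p(n)=v_p(n)$ to length $D(n)$ by zeros followed by the last digit $0$ for $u_\theta$, and $1$ for $v_\theta$. This is possible since $D(n)\ge|u_p(n)|+1$;
* $k\le n<m$, $n\notin c_p$: $u_\theta(n),v_\theta(n)$ extend $u_p(n),v_p(n)$ by zeros to length $D(n)=d_p(n)$;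
* $n<k$: $u_\theta(n)=\langle0\rangle$, $v_\theta(n)=\langle1\rangle$, $d_\theta(n)=n+1$.

We check $\theta\in\mathbb P$. Lengths for $n\ge k$ are $D(n)\le d_p(n)$. If $n\in c_\theta$, then $n\ge m$, $n\in c_q\cap c_p$, $u_q(n)=v_q(n)$, so $u_\theta(n)=v_\theta(n)$; and $d_\theta(n)-|u_\theta(n)|=d_p(n)-D(n)\to\infty$ along $c_\theta\subseteq c_p$. If $n\notin c_\theta$: for $n\ge m$ we have $u_q(n)\perp v_q(n)$ and extensions stay incomparable. For $k\le n<m$, $n\in c_p$, the two sequences have equal length and different last digits. For $k\le n<m$, $n\notin c_p$, they extend $u_p(n)\perp v_p(n)$. For $n<k$ it is clear.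

Moreover, for all $n\ge k$ both $u_\theta(n)\supseteq u_p(n)$ and $v_\theta(n)\supseteq v_p(n)$ have length $D(n)$. For $n\in c_p$ the last digit is $\varepsilon$ if $n\ge m$, and if $k\le n<m$ it is $0$ in $u_\theta(n)$ and $1$ in $v_\theta(n)$. Hence $u_\theta\restriction[k,\infty)\in W^0$ if $\varepsilon=0$, and $v_\theta\restriction[k,\infty)\in W^1$ if $\varepsilon=1$.

**Step 9. Raise the ceilings of the $q_j$ and apply (NK).** *$\theta$ exceeds the ceilings of the $q_j$, so we pass to conditions with the same points and higher ceilings.* Let $\tilde q_j=(c_{q_j},u_{q_j},v_{q_j},\max(d_{q_j},d_p))$, which is in $\mathbb P$. As $d_{q_j}(n)\le d'(n)\le d_p(n)$ for a.a. $n$, its last coordinate is $=^*d_p$. So $p\ge\tilde q_1\ge\dots\ge\tilde q_h\ge\theta$; for the last relation note that $d_\theta=^*d_p$, $c_\theta\subseteq c_q$, and $u_q(n)\subseteq u_\theta(n)$, $v_q(n)\subseteq v_\theta(n)$ for $n\ge m$. Apply (NK) to this chain and to the finite set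
$$F\cup F_0\cup\Big\{r^\frown(u_\theta\restriction[k,\infty)),\ r^\frown(v_\theta\restriction[k,\infty)):\ r\in\prod_{n<k}T_n\Big\}.$$
Its points are in $X_0$, in $[u_{q_j}]^*\cup[v_{q_j}]^*$, or in $[u_\theta]^*\cup[v_\theta]^*$. So it is contained in infinitely many $C_l$, hence in $C_l$ for some $l\ge L$. Then $F_0\subseteq C_l$ and $u_\theta\restriction[k,\infty),v_\theta\restriction[k,\infty)\in G_l$. By Step 8, $G_l\cap W^\varepsilon\neq\emptyset$, so $l\in E^\varepsilon$. Also $F\subseteq C_l$. So (S) holds. $\square$

## 8. A set in $\mathrm{Split}(\Omega,\Omega)$ whose square is not in $\mathrm{Split}(\mathrm T,\mathrm T)$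

**Proof of Theorem A.** Assume CH.

**Step 1. The construction.** *We meet every potential cover with Lemma 6 and decide every subset of $\omega$ with Lemma 5.* The space $Z$ is second countable, so there are at most continuum many sequences of open sets. By CH let $(\mathcal C_\alpha)_{\alpha<\omega_1}$ list all sequences $(C_l)_{l\in\omega}$ of open subsets of $Z$, and $(A_\alpha)_{\alpha<\omega_1}$ all subsets of $\omega$. We build a decreasing well-ordered chain $Q$ in $\mathbb P$. At stage $\alpha$ the part $Q_{<\alpha}$ constructed so far is countable. Let $p$ be a lower bound of it (Lemmas 3 and 4), and $X_{<\alpha}=\bigcup_{q\in Q_{<\alpha}}([u_q]^*\cup[v_q]^*)$, a countable set. Apply Lemma 6 to $p,X_{<\alpha},\mathcal C_\alpha$. If (K) holds, append $r_1,\dots,r_m$ to the chain and put $p'=r_m$ ($p'=p$ if $m=0$). If not, take $p',E^0,E^1$ from (S). Then append a $p''\le p'$ obtained from Lemma 5 for $p'$ and $A_\alpha$. Let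
$$X=\bigcup_{q\in Q}([u_q]^*\cup[v_q]^*)\subseteq Z.$$
It is infinite and $Z$ embeds in $\mathbb R$, so $X$ is a set of reals.

**Step 2. $X\in\mathrm{Split}(\Omega,\Omega)$.** Let $\mathcal U$ be an open $\omega$-cover of $X$ and $\{U_l:l\in\omega\}\subseteq\mathcal U$ an injectively enumerated $\omega$-cover (Lemma 1(a)). Write $U_l=X\cap C_l$ with $C_l$ open in $Z$, and let $(C_l)_l=\mathcal C_\alpha$. By Lemma 1(a) every finite $F\subseteq X$ is contained in infinitely many $C_l$. So (K) did not hold at stage $\alpha$, for otherwise its $r_j$ were appended, and its finite set would be a subset of $X$ contained in only finitely many $C_l$. Hence $p',E^0,E^1$ came from (S). All elements of the chain appended from stage $\alpha$ on are $\le p'$. So every finite $F\subseteq X$ lies in $X_{<\alpha}\cup\bigcup_j([u_{q_j}]^*\cup[v_{q_j}]^*)$ for some $p'\ge q_1\ge\dots\ge q_h$ in $Q$. By (S), $F$ is contained in some $U_l$ with $l\in E^0$ and in some $U_l$ with $l\in E^1$. So $\{U_l:l\in E^0\}$ and $\{U_l:l\in E^1\}$ are disjoint $\omega$-covers. By Lemma 1(c), also $X\in\mathrm{Split}(\mathrm T,\mathrm T)$.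

**Step 3. The traces of the comparability cover.** *We show that these sets form a $\tau$-cover of $X^2$.* Let $O_n=\{(x,y)\in X^2:x(n)\sim y(n)\}$, which is clopen since $T_n$ is finite and discrete, and $h(x,y)=\{n:(x,y)\in O_n\}$. Let $q'\le q$ be in $Q$, possibly equal. For a.a. $n$, $u_q(n)\subseteq u_{q'}(n)$ and $v_q(n)\subseteq v_{q'}(n)$. So:

* $h(u_q,u_{q'})$ and $h(v_q,v_{q'})$ are cofinite;
* for a.a. $n\in c_q$, $u_q(n)=v_q(n)\subseteq v_{q'}(n)$; for a.a. $n\notin c_q$, $u_q(n)\perp v_q(n)\subseteq v_{q'}(n)$, hence $u_q(n)\perp v_{q'}(n)$. Thus $h(u_q,v_{q'})=^*c_q$;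
* for a.a. $n\in c_q$, $v_q(n)=u_q(n)\subseteq u_{q'}(n)$; for a.a. $n\notin c_q$, $v_q(n)\perp u_q(n)\subseteq u_{q'}(n)$, hence $v_q(n)\perp u_{q'}(n)$. Thus $h(v_q,u_{q'})=^*c_q$;
* $h(u_q,v_q)=c_q$ exactly.

Finite modifications change $h$ only finitely, $h$ is symmetric, and $Q$ is a chain. So each $h(x,y)$ with $x,y\in X$ is $=^*\omega$ or $=^*c_q$ for some $q\in Q$. These sets are infinite and, since $c_{q'}\subseteq^*c_q$ for $q'\le q$, linearly quasi-ordered by $\subseteq^*$.

As $X$ is closed under finite modifications, for $n\ne n'$ there are $x,y\in X$ with $x(n)=\langle0\rangle$, $y(n)=\langle1\rangle$ and $x(n')=y(n')$. Then $(x,y)\in O_{n'}\setminus O_n$. So $O_n\ne X^2$, and the $O_n$ are pairwise distinct. Hence $\{O_n:n\in\omega\}$ is an open $\tau$-cover of $X^2$.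

**Step 4. The cover cannot be split.** If it could, both parts would be large, so there would be $A\subseteq\omega$ such that every point of $X^2$ is in infinitely many $O_n$ with $n\in A$ and in infinitely many $O_n$ with $n\notin A$. But $A=A_\alpha$ for some $\alpha$. For the condition $q=p''\in Q$ of stage $\alpha$, the set $h(u_q,v_q)=c_q$ is contained in $A$ or disjoint from $A$, a contradiction.

So $X^2\notin\mathrm{Split}(\mathrm T,\mathrm T)$. By Lemma 1(c) for $Y=X^2$, also $X^2\notin\mathrm{Split}(\Omega,\Omega)$. $\blacksquare$

It is instructive to compare with Remark 1. With one point fixed, say $u_q$, the sets $h(u_q,y)$ are $=^*\omega$ or $=^*c_{q''}$ with $q''\ge q$ in $Q$. So they all almost contain the single set $c_q$, and generate no ultrafilter.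

## 9. An $\omega$-cover of a square without $\tau$-subcovers

We turn to Theorem B. By Theorem C we must attack $\binom\Omega{\mathrm T}$, so we look for an $\omega$-cover of $X^2$ with no $\tau$-subcover. Let $P(\omega)$ carry the Cantor topology. For $z\subseteq\omega$ put $[z]^*=\{z'\subseteq\omega:z'=^*z\}$, and let $\mathrm{Fin}=[\emptyset]^*$, $\mathrm{Cofin}=[\omega]^*$. We identify a natural number $k$ with $\{0,\dots,k-1\}$.

Two disagreeing points, $x$ and $\omega\setminus x$, spoil the $\tau$-property of a family indexed by $A$ as soon as $x$ splits $A$. But the sets $\{z:n\in z\}$ are not an $\omega$-cover when both $x$ and $\omega\setminus x$ are present, since no $n$ is in both. So we let a second coordinate $y$, taken from a $\subseteq^*$-linear family, supply the $\omega$-cover, and let $x$ be seen only outside $y$.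

**Lemma 7.** Let $X_1,X_2\subseteq P(\omega)$ with $X_2\neq\emptyset$ such that

* $\emptyset\in X_1$, and $X_1$ is closed under complements; $X_2$ consists of infinite sets, is closed under finite modifications, and is linearly quasi-ordered by $\subseteq^*$;
* for every infinite $A\subseteq\omega$ there is $y\in X_2$ with $A\setminus y$ infinite;
* for every infinite $A\subseteq\omega$ there is $x\in X_1$ with $A\cap x$ and $A\setminus x$ infinite.

Let $X=(\{0\}\times X_1)\cup(\{1\}\times X_2)\subseteq\{0,1\}\times P(\omega)$. Then $X^2\notin\binom\Omega{\mathrm T}$.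

*Proof.* Let
$$O_n=X^2\setminus\{((0,x),(1,y)):\ x\in X_1,\ y\in X_2,\ n\notin x\cup y\},$$
a clopen set.

**Step 1. $\{O_n:n\in\omega\}$ is an open $\omega$-cover, and the $O_n$ are distinct.** A finite subset of $X^2$ involves finitely many $y\in X_2$. If there are any, their intersection is infinite by linearity, and any $n$ in it gives an $O_n$ containing the finite set. If there are none, any $n$ will do. For $n\ne n'$ there is $y\in X_2$ with $n\notin y$, $n'\in y$, since $X_2$ is closed under finite modifications. The point $((0,\emptyset),(1,y))$ is in $O_{n'}\setminus O_n$. So $O_n\neq X^2$, and the $O_n$ are distinct.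

**Step 2. No subfamily is a $\tau$-cover.** Suppose $\{O_n:n\in A\}$ is a $\tau$-cover. Then $A$ is infinite. Choose $y\in X_2$ with $A'=A\setminus y$ infinite, and $x\in X_1$ with $A'\cap x$ and $A'\setminus x$ infinite. Let $z=((0,x),(1,y))$ and $z'=((0,\omega\setminus x),(1,y))$, both in $X^2$. Then $z\in O_n$ iff $n\in x\cup y$, and $z'\in O_n$ iff $n\in(\omega\setminus x)\cup y$. So
$$\{n\in A:z\in O_n,\,z'\notin O_n\}=A'\cap x,\qquad\{n\in A:z'\in O_n,\,z\notin O_n\}=A'\setminus x,$$
and both are infinite, a contradiction. $\square$

It remains to find such $X_1,X_2$ for which every open $\omega$-cover of $X$ contains two disjoint $\tau$-covers. Lemma 1(d) then finishes the proof.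

## 10. Interval conditions and Milliken's theorem

**Definition.** A *condition* is $p=(I_i,s_i)_{i\in\omega}$, where $(I_i)$ is a partition of $\omega$ into consecutive finite nonempty intervals and $\emptyset\ne s_i\subseteq I_i$. Put $p'\le p$, where $p'=(I'_j,s'_j)_j$, iff for a.a. $j$, $I'_j$ is a union of intervals $I_i$ and $s_j'$ is a union of a nonempty subfamily of $\{s_i:I_i\subseteq I_j'\}$. This is transitive. Let $y_p=\bigcup_is_i$, an infinite set. Call $x\subseteq\omega$ *$p$-constant* if $x\cap I_i\in\{\emptyset,I_i\}$ for a.a. $i$. Call $y\subseteq\omega$ a *$p$-set* if $y\cap I_i\in\{\emptyset,s_i\}$ for a.a. $i$ and $s_i\subseteq y$ for infinitely many $i$. The minima of the intervals are the *boundaries* of $p$.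

The $p$-constant sets are candidates for $X_1$, the $p$-sets for $X_2$.

**Example.** Let $I_i=\{2i,2i+1\}$ and $s_i=\{2i\}$. Then $y_p$ is the set of even numbers, $\{n:n\bmod4\in\{0,1\}\}$ is $p$-constant, and the set of multiples of $4$ is a $p$-set. With $I'_j=\{4j,\dots,4j+3\}$ and $s'_j=\{4j+2\}$ we get $p'\le p$.

**Lemma 8.** Let $p'\le p$. Then $p'$-constant sets are $p$-constant, every member of $[y_{p'}]^*$ is a $p$-set, and $y_{p'}\subseteq^*y_p$.

*Proof.* For a.a. $i$ the interval $I_i$ is contained in some $I'_j$ with $j$ so large that the condition in the definition of $p'\le p$ holds for $j$. For a.a. $i$ we have, moreover, in the first claim, $x\cap I_j'\in\{\emptyset,I'_j\}$, so $x\cap I_i\in\{\emptyset,I_i\}$. For the second claim, $y_{p'}\cap I_i=s'_j\cap I_i\in\{\emptyset,s_i\}$. Every large $j$ provides an $i$ with $s_i\subseteq s_j'\subseteq y_{p'}$. Finite modifications do not affect these statements. The third claim follows from $y_{p'}\cap I_i\subseteq s_i$ for a.a. $i$. $\square$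

**Lemma 9.** Every decreasing sequence of conditions $p_0\ge p_1\ge\cdots$ has a lower bound.

*Proof.* Choose $k^0<k^1<\cdots$ such that $k^t$ is a boundary of $p_t$ and, for each $t'\le t$, every interval of $p_t$ contained in $[k^t,\infty)$ is a union of intervals of $p_{t'}$, and its associated set is a union of a nonempty family of sets associated in $p_{t'}$ to those intervals. Then every boundary of $p_t$ that is $\ge k^t$ is a boundary of $p_{t'}$ for all $t'\le t$.

Let $q$ have the intervals $J_0=[0,k^1)$ and $J_t=[k^t,k^{t+1})$ for $t\ge1$, with set $J_0$ for $J_0$ and $y_{p_t}\cap J_t$ for $J_t$, $t\ge1$. For $t\ge1$, $k^t$ is a boundary of $p_t$, and $k^{t+1}$ is a boundary of $p_{t+1}$ and so of $p_t$. Hence $J_t$ is a nonempty union of intervals of $p_t$, and $y_{p_t}\cap J_t$ is the union of the sets associated to these. In particular it is nonempty, so $q$ is a condition. Given $t'$, for $t\ge\max(t',1)$ these intervals of $p_t$ lie in $[k^t,\infty)$. So $J_t$ is a union of intervals of $p_{t'}$, and $y_{p_t}\cap J_t$ is a union of a nonempty family of sets associated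 to them. So $q\le p_{t'}$. $\square$

**What a plain thinning gives, and what it misses.** As in Section 7 we want a dichotomy: kill a given cover, or find two subfamilies that will remain $\tau$-covers. Write a cover of $X$ as pairs $(C_l,D_l)$ of open sets, $C_l$ for $X_1$, $D_l$ for $X_2$. If the cover cannot be killed, the straightforward recursion (carried out below) produces $(I_i,t_i)_i\le p$ and indices $l_i$ such that $x\in C_{l_i}$ whenever $x\cap I_i\in\{\emptyset,I_i\}$, and $y\in D_{l_i}$ whenever $y\cap I_i=t_i$. So the $X_1$ side has cofinite traces. On the $X_2$ side, however, nothing is said about $y\in D_{l_i}$ when $y\cap I_i=\emptyset$, and the traces need not be linearly quasi-ordered. For a concrete failure take $l_i=i$ and the clopen sets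
$$D_i=\{y:\ t_i\subseteq y\ \text{ or }\ t_{i+1}\not\subseteq y\}.$$
For $y=\bigcup\{t_i:i\not\equiv0\ (\mathrm{mod}\ 4)\}$ and $y'=\bigcup\{t_i:i\equiv2\ (\mathrm{mod}\ 4)\}\subseteq y$, we have $y\notin D_i$ iff $i\equiv0$, and $y'\notin D_i$ iff $i\equiv1\pmod4$. So neither trace almost contains the other. In this example a coarser condition helps: let $I'_j=I_{3j}\cup I_{3j+1}\cup I_{3j+2}$, $s_j'=t_{3j}\cup t_{3j+1}$, and keep only the indices $3j$ and $3j+1$. If $y\cap I'_j=s_j'$, then $y\in D_{3j}\cap D_{3j+1}$. If $y\cap I'_j=\emptyset$, then $t_{3j+1},t_{3j+2}\not\subseteq y$, so again $y\in D_{3j}\cap D_{3j+1}$. In general we need a Ramsey theorem that makes the answer to "$y\in D_{l}$?" uniform over all $y$ that omit the block of $l$.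

**Milliken's theorem.** Let $\mathrm{FIN}$ be the set of nonempty finite subsets of $\omega$, with $b<b'$ iff $\max b<\min b'$. A *block sequence* is an infinite sequence $B=(b_0<b_1<\cdots)$ in $\mathrm{FIN}$; $B'\le B$ means that each $b_j'$ is a union of terms of $B$. Give the set of block sequences the topology inherited from $\mathrm{FIN}^\omega$, with $\mathrm{FIN}$ discrete. *For each open set $\mathcal O$ of block sequences and each $B$ there is $B'\le B$ such that $\{B'':B''\le B'\}$ is contained in $\mathcal O$ or disjoint from $\mathcal O$.* (K. Milliken, *Ramsey's theorem with sums or unions*, J. Combin. Theory Ser. A 18 (1975); see also S. Todorcevic, *Introduction to Ramsey Spaces*, Ch. 5.)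

For example, if $\mathcal O$ is the set of $B$ with $|b_0|$ even and $B=(\{0\},\{1\},\dots)$, then $B'=(\{0,1\},\{2,3\},\dots)$ works, with $\{B'':B''\le B'\}\subseteq\mathcal O$.

**Lemma 10.** Let $p$ be a condition; $X_0,Y_0\subseteq P(\omega)$ countable with $\mathrm{Fin}\cup\mathrm{Cofin}\subseteq X_0$; and $C_l,D_l$ $(l\in\omega)$ open subsets of $P(\omega)$. One of the following holds.

* **(K)** There are finite $F\subseteq X_0$ and $G\subseteq Y_0\cup[y_p]^*$ with $\{l:F\subseteq C_l,\ G\subseteq D_l\}$ finite.
* **(S)** There are $p'=(I'_j,s'_j)_j\le p$ and disjoint sets $E^\varepsilon=\{l^\varepsilon_j:j\in\omega\}$ (injectively enumerated; $\varepsilon=0,1$) such that for both $\varepsilon$: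
  (i) each $x\in X_0$ and each $p'$-constant $x$ is in $C_l$ for a.a. $l\in E^\varepsilon$;
  (ii) each $y\in Y_0$ is in $D_l$ for a.a. $l\in E^\varepsilon$;
  (iii) for each $p'$-set $y$, the set $\{l\in E^\varepsilon:y\in D_l\}$ is $=^*E^\varepsilon$ or $=^*\{l_j^\varepsilon:y\cap I'_j=s_j'\}$.

*Proof.* Assume that (K) fails. Let $X_0^0\subseteq X_0^1\subseteq\cdots$ and $Y_0^0\subseteq Y_0^1\subseteq\cdots$ be finite sets with unions $X_0$ and $Y_0$.

**Step 1. The plain thinning.** *We obtain control of the constant sets, and of those $y$ that contain the block.* Let $k_0=0$. Given a boundary $k_i$ of $p$, consider the finite sets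
$$F_i=X_0^i\cup\{r,\ r\cup[k_i,\infty):r\subseteq k_i\}\subseteq X_0,\qquad G_i=Y_0^i\cup\{r\cup(y_p\setminus k_i):r\subseteq k_i\}\subseteq Y_0\cup[y_p]^*.$$
As (K) fails, there is $l_i\notin\{l_0,\dots,l_{i-1}\}$ with $F_i\subseteq C_{l_i}$ and $G_i\subseteq D_{l_i}$. As $C_{l_i}$ and $D_{l_i}$ are open, and there are only finitely many $r\subseteq k_i$, we can choose a boundary $k_{i+1}>k_i$ of $p$ so large that every set agreeing below $k_{i+1}$ with some $r$ or $r\cup[k_i,\infty)$ is in $C_{l_i}$, and every set agreeing below $k_{i+1}$ with some $r\cup(y_p\setminus k_i)$ is in $D_{l_i}$. With $I_i=[k_i,k_{i+1})$ and $t_i=y_p\cap I_i\neq\emptyset$ this says: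

(1) if $x\cap I_i\in\{\emptyset,I_i\}$, then $x\in C_{l_i}$;

(2) if $y\cap I_i=t_i$, then $y\in D_{l_i}$.

Also $(I_i,t_i)_i\le p$.

**Step 2. The open sets to be made uniform.** *We express "$y\in D_l$ although $y$ omits the block of $l$" as a property of a block sequence.* For $b\in\mathrm{FIN}$ let $t_b=\bigcup_{i\in b}t_i$. For $r\in\mathrm{Fin}$ and a block sequence $B$ let
$$y(r,B)=r\cup t_{b_0}\cup\bigcup_{j\ge2}t_{b_j};$$
note that $b_1$ is omitted. Put
$$\mathcal O_r^0=\{B:y(r,B)\in D_{l_{\min b_1}}\},\qquad\mathcal O_r^1=\{B:y(r,B)\in D_{l_{\max b_1}}\}.$$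
Since $\min b_j\ge j$, each finite part of $y(r,B)$ depends on finitely many $b_j$, so $B\mapsto y(r,B)$ is continuous. Also $b_1$ is locally constant. Hence these sets are open.

**Step 3. A decreasing sequence of uniform block sequences.** We construct $B^0\ge B^1\ge\cdots$ such that for each $m$, each $r\subseteq k_m$ and each $\varepsilon\in\{0,1\}$, the set $\{B:B\le B^m\}$ is contained in or disjoint from $\mathcal O_r^\varepsilon$, and all elements of terms of $B^m$ are $\ge m$. To get $B^m$, start with $B^{m-1}$ (with $(\{0\},\{1\},\dots)$ if $m=0$), delete the finitely many terms not contained in $[m,\infty)$, and apply Milliken's theorem successively for the finitely many pairs $(r,\varepsilon)$ with $r\subseteq k_m$. Being contained in or disjoint from $\mathcal O_r^\varepsilon$ is preserved when passing to a smaller block sequence.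

**Step 4. Diagonalize and define $p'$.** *Each new block has two distinct ends, which give two disjoint index sets.* Put $M_0=0$. Let $d_j$ be the union of the first two terms of $B^{M_j}$, and $M_{j+1}=\max d_j+1$. Then $d_j\subseteq[M_j,M_{j+1})$, so $d_0<d_1<\cdots$; we have $\min d_j<\max d_j$; and for every $j_0$ all $d_j$ with $j\ge j_0$ are unions of terms of $B^{M_{j_0}}$, since $B^{M_j}\le B^{M_{j_0}}$. Let
$$I'_j=[k_{M_j},k_{M_{j+1}}),\quad s'_j=t_{d_j},\quad l_j^0=l_{\min d_j},\quad l_j^1=l_{\max d_j}.$$
Then $p'=(I'_j,s'_j)_j\le(I_i,t_i)_i\le p$, and all the indices $l_j^\varepsilon$ $(j\in\omega,\ \varepsilon\in\{0,1\})$ are distinct.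

**Step 5. (i) and (ii).** A $p'$-constant set $x$ is $(I_i,t_i)_i$-constant by Lemma 8, so $x\in C_{l_i}$ for a.a. $i$ by (1). An $x\in X_0$ is in $X_0^i\subseteq C_{l_i}$ for a.a. $i$. This gives (i), and (ii) follows from $Y_0^i\subseteq D_{l_i}$.

**Step 6. (iii).** Let $y$ be a $p'$-set, and $j_0$ such that $y\cap I_j'\in\{\emptyset,s_j'\}$ for $j\ge j_0$. Put $M=M_{j_0}$ and $r=y\cap k_M$.

If $j\ge j_0$ and $y\cap I_j'=s_j'$, then $y\cap I_i=t_i$ for $i\in d_j$, so $y\in D_{l_j^0}\cap D_{l^1_j}$ by (2).

Let $j_1\ge j_0$ be least with $s'_{j_1}\subseteq y$, and let $j>j_1$ with $y\cap I'_j=\emptyset$. Put $b_0=\bigcup\{d_i:j_0\le i<j,\ s'_i\subseteq y\}\ne\emptyset$ and $b_1=d_j$, and let $b_2<b_3<\cdots$ enumerate the infinite set $\{d_i:i>j,\ s'_i\subseteq y\}$. Then $B=(b_0,b_1,\dots)\le B^M$ and $r\subseteq k_M$. Since $y\cap[k_M,\infty)$ is the union of the $s_i'=t_{d_i}$ with $i\ge j_0$ and $s_i'\subseteq y$, and $j$ is not among these $i$, we have $y=y(r,B)$. Hence $y\in D_{l_j^\varepsilon}$ iff $B\in\mathcal O_r^\varepsilon$. By the choice of $B^M$, the answer is the same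 for all block sequences $\le B^M$, so it does not depend on $j$: for given $\varepsilon$ it is "yes" for all such $j$ or "no" for all such $j$. In the first case $\{l\in E^\varepsilon:y\in D_l\}=^*E^\varepsilon$. In the second case it is $=^*\{l_j^\varepsilon:y\cap I_j'=s_j'\}$. $\square$

## 11. A set in $\binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$ whose square is not in $\binom{\Omega}{\mathrm T}$

**Proof of Theorem B.** Assume CH.

**Step 1. The construction.** By CH list all sequences $(C_l,D_l)_{l\in\omega}$ of pairs of open subsets of $P(\omega)$ as $\mathcal S_\alpha$, and all infinite subsets of $\omega$ as $A_\alpha$ $(\alpha<\omega_1)$. We construct a decreasing sequence of conditions $p_\alpha$ and increasing countable sets $X_\alpha,Y_\alpha$. At stage $\alpha$ let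
$$X_{<\alpha}=\mathrm{Fin}\cup\mathrm{Cofin}\cup\bigcup_{\beta<\alpha}X_\beta,\qquad Y_{<\alpha}=\bigcup_{\beta<\alpha}Y_\beta,$$
and let $q_\alpha$ be a lower bound of $\{p_\beta:\beta<\alpha\}$ (Lemmas 3 and 9). Apply Lemma 10 to $q_\alpha,X_{<\alpha},Y_{<\alpha},\mathcal S_\alpha$. If (K) holds, put $p'_\alpha=q_\alpha$. Otherwise take $p'_\alpha$ and $E^0,E^1$ from (S). Write $p'_\alpha=(I'_j,s'_j)_j$.

* *A set splitting $A_\alpha$.* $A_\alpha$ meets infinitely many of the finite intervals $I'_j$. Putting every second one of these into $x_\alpha$, we get a $p'_\alpha$-constant $x_\alpha$ with $A_\alpha\cap x_\alpha$ and $A_\alpha\setminus x_\alpha$ infinite.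
* *A condition that $A_\alpha$ escapes.* We choose $p_\alpha\le p'_\alpha$ with $A_\alpha\setminus y_{p_\alpha}$ infinite. Pick $i_0<i_1<\cdots$ with $i_{n+1}>i_n+1$ and $I'_{i_n}\cap A_\alpha\ne\emptyset$. Let the $n$-th interval of $p_\alpha$ be $\bigcup_{i_n\le i<i_{n+1}}I_i'$ (the $0$-th also containing all earlier $I_i'$), with set $s'_{i_n+1}$. Then $y_{p_\alpha}\cap I'_{i_n}=\emptyset$ for all $n$.
* $X_\alpha=X_{<\alpha}\cup[x_\alpha]^*\cup[\omega\setminus x_\alpha]^*$. $Y_\alpha=Y_{<\alpha}\cup[y_{p_\alpha}]^*$, together with $[y_{q_\alpha}]^*$ in case (K).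

Let $X_1=\bigcup_\alpha X_\alpha$, $X_2=\bigcup_\alpha Y_\alpha$ and $X=(\{0\}\times X_1)\cup(\{1\}\times X_2)\subseteq\{0,1\}\times P(\omega)$. Since $\{0,1\}\times P(\omega)$ embeds in $\mathbb R$, $X$ is a set of reals.

**Step 2. $X_2$ is a $\subseteq^*$-chain of infinite sets.** For $\alpha<\beta$ we have $q_\beta\le p_\alpha\le p'_\alpha\le q_\alpha$. So the conditions $r$ for which $[y_r]^*$ was put into $X_2$ form a decreasing chain. By Lemma 8, $X_2$ is linearly quasi-ordered by $\subseteq^*$. It consists of infinite sets.

**Step 3. Every open $\omega$-cover of $X$ contains two disjoint $\tau$-covers.** Let $\{U_l:l\in\omega\}$ be an injectively enumerated $\omega$-subcover (Lemma 1(a)), $U_l=X\cap((\{0\}\times C_l)\cup(\{1\}\times D_l))$ with $C_l,D_l$ open, and $(C_l,D_l)_l=\mathcal S_\alpha$. Case (K) at stage $\alpha$ is impossible: its $F,G$ would be contained in $X_1,X_2$, while by Lemma 1(a) the finite set $(\{0\}\times F)\cup(\{1\}\times G)$ lies in infinitely many $U_l$. So (S) was used.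

*All points added later are of the kind controlled by (S).* Each $x\in X_1\setminus X_{<\alpha}$ is a finite modification of some $x_\beta$ or $\omega\setminus x_\beta$ with $\beta\ge\alpha$. It is $p'_\beta$-constant, hence $p'_\alpha$-constant, since $p'_\beta\le p'_\alpha$. Each $y\in X_2\setminus Y_{<\alpha}$ is in $[y_r]^*$ for $r=p_\beta$ with $\beta\ge\alpha$ or $r=q_\beta$ with $\beta>\alpha$. In both cases $r\le p'_\alpha$, so $y$ is a $p'_\alpha$-set by Lemma 8.

*The traces.* By (i)–(iii), for each $z\in X$ and $\varepsilon\in\{0,1\}$ the set $\{l\in E^\varepsilon:z\in U_l\}$ is $=^*E^\varepsilon$, or $=^*\{l_j^\varepsilon:y\cap I'_j=s_j'\}$ for a $p'_\alpha$-set $y\in X_2$. These sets are infinite. They are linearly quasi-ordered by $\subseteq^*$: two $p_\alpha'$-sets in $X_2$ are comparable, and if $y\subseteq^*y'$, then for a.a. $j$ with $y\cap I_j'=s_j'$ we have $s_j'\subseteq y'$, and therefore $y'\cap I'_j=s'_j$, since for a.a. $j$ the set $y'\cap I'_j$ is $\emptyset$ or $s'_j$. So $\{U_l:l\in E^0\}$ and $\{U_l:l\in E^1\}$ are disjoint $\tau$-covers.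

By Lemma 1(d), $X\in\binom{\Omega}{\mathrm T}\cap\mathrm{Split}(\mathrm T,\mathrm T)$.

**Step 4. $X^2\notin\binom{\Omega}{\mathrm T}$.** *We check the hypotheses of Lemma 7.* We have $\emptyset\in\mathrm{Fin}\subseteq X_1$. $X_1$ is closed under complements, because $\mathrm{Fin}\cup\mathrm{Cofin}$ and each $[x_\alpha]^*\cup[\omega\setminus x_\alpha]^*$ are. $X_2$ is closed under finite modifications by construction, and the rest of the first hypothesis is Step 2. Let $A$ be infinite, $A=A_\alpha$. Then $y=y_{p_\alpha}\in X_2$ has $A\setminus y$ infinite, and $x=x_\alpha\in X_1$ has $A\cap x$ and $A\setminus x$ infinite. So Lemma 7 applies. $\blacksquare$
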